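\title{Straus' coloring theorem is equivalent to weak K\"onig's lemma}

\begin{abstract}
Straus' theorem says that for every abelian group $G$, every $b\neq0$ in $G$ and every $n\ge1$, the group $G$ can be colored with an explicit number $k(n,b)$ of colors so that the equation $(x_1-y_1)+\dots+(x_n-y_n)=b$ has no solution in which $x_i$ and $y_i$ have the same color for each $i$. We show that the statement for $n\ge2$ is equivalent to $\mathrm{WKL}_0$ over $\mathrm{RCA}_0$; a single standard $n\ge2$ and $\mathbb{Q}$-vector spaces already suffice. The proof rests on a rigidity theorem: a $2n$-coloring of a countable divisible group without such solutions determines, up to sign, a homomorphism $\chi\colon G\to\mathbb{R}/\mathbb{Z}$ with $\chi(b)=\frac12$. Compactness turns this into one finite statement, which $\mathrm{RCA}_0$ proves. We also show that $\mathrm{RCA}_0$ proves the theorem when $b$ has finite order, and proves it with $2n+1$ colors in place of $2n$ when $b$ has infinite order.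
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(G,+,0)$ be an abelian group, $b\in G$ and $n\ge1$, and consider the equation
\begin{equation}\label{eq:main}
(x_1-y_1)+\dots+(x_n-y_n)=b .
\end{equation}
For $k>1$, a \emph{$k$-coloring} of $G$ is a function $c\colon G\to k=\{0,\dots,k-1\}$. A solution $(x_1,y_1,\dots,x_n,y_n)\in G^{2n}$ of \eqref{eq:main} is \emph{pairwise monochromatic} if $c(x_i)=c(y_i)$ for $i=1,\dots,n$, and $c$ is \emph{good for $(n,b)$} if there is no such solution. All the information that matters here is contained in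
\[
D=D_c=\{x-y: c(x)=c(y)\},
\]
the set of differences that occur inside a color class. With $mD=\{d_1+\dots+d_m:d_1,\dots,d_m\in D\}$, the coloring $c$ is good for $(n,b)$ exactly when $b\notin nD$. We have $0\in D=-D$, so $D\subseteq2D\subseteq3D\subseteq\cdots$; no coloring is good for $b=0$, and goodness becomes more demanding as $n$ grows.

Straus' theorem gives a number of colors that suffices and depends only on $n$ and on the order $\operatorname{ord}(b)$ of $b$, which may be $\infty$. Put
\[
k(n,b)=\begin{cases}2n & \text{if } 2\mid \operatorname{ord}(b) \text{ or } \operatorname{ord}(b)=\infty,\\[2pt] \left\lceil \dfrac{2np}{p-1}\right\rceil & \text{if } \operatorname{ord}(b) \text{ is odd and } p \text{ is its largest prime divisor.}\end{cases}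
\]
For $n\ge1$ let $S_n$ be the statement: \emph{for every abelian group $G$ and every $b\in G$ with $b\ne0$ there is a $k(n,b)$-coloring of $G$ that is good for $(n,b)$.} The \emph{full Straus' theorem} is the single sentence ``$S_n$ holds for every $n\ge2$''.

We read these statements in second-order arithmetic: groups are countable, and groups and colorings are sets of the model (Section~\ref{sec:conv} recalls the conventions). The base theory is $\mathrm{RCA}_0$, and $\mathrm{WKL}_0$ is $\mathrm{RCA}_0$ together with weak K\"onig's lemma. The following three facts are known.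
\begin{itemize}
\item[(K1)] Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ is equivalent to $S_1$. Here $k(1,b)$ is $2$ if $\operatorname{ord}(b)$ is even or infinite, and $3$ if it is odd.
\item[(K2)] $\mathrm{WKL}_0$ proves that $S_n$ holds for all $n\ge1$; in particular it proves the full Straus' theorem.
\item[(K3)] Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ is equivalent to the strengthening of the full Straus' theorem that also requires of the coloring that for some $m>0$ all elements $lmb$, $l\in\mathbb{Z}$, have the same color. It is also equivalent to the version of this strengthening that asks only for some finite coloring, with the same extra condition, instead of a $k(n,b)$-coloring.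
\end{itemize}
The question, which comes from \cite{Laboska}, is whether the full Straus' theorem itself, for $n\ge2$ and without the extra condition in (K3), implies $\mathrm{WKL}_0$ over $\mathrm{RCA}_0$. The answer is yes.

\begin{theorem}\label{thm:A}
For every standard $n\ge2$, $\mathrm{RCA}_0+S_n$ proves $\mathrm{WKL}_0$; it suffices to assume $S_n$ for $\mathbb{Q}$-vector spaces. Hence, over $\mathrm{RCA}_0$, the following are equivalent: $\mathrm{WKL}_0$, the full Straus' theorem, and $S_n$ for any one standard $n\ge2$.
\end{theorem}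

The second theorem is not needed for the first. It locates the strength of Straus' theorem.

\begin{theorem}\label{thm:B}
$\mathrm{RCA}_0$ proves the following for all $n\ge1$, all abelian groups $G$ and all $b\in G$ with $b\neq0$.
\begin{itemize}
\item[(i)] If $\operatorname{ord}(b)<\infty$, there is a $k(n,b)$-coloring of $G$ that is good for $(n,b)$.
\item[(ii)] If $\operatorname{ord}(b)=\infty$, there is a $(2n+1)$-coloring of $G$ that is good for $(n,b)$.
\end{itemize}
\end{theorem}

In (K1) and (K3) the coloring is tied to the multiples of $b$: a good $2$-coloring for $n=1$ must alternate along $x,x+b,x+2b,\dots$, and in (K3) a periodicity is imposed by hand. In $S_n$ with $n\ge2$ no such tie is visible, and by Theorem~\ref{thm:B} one extra color removes all logical strength. One might therefore guess that $S_n$ is weak. The reason it is not is that $2n$ colors leave no room at all. On a divisible group every good $2n$-coloring behaves like the coloring obtained by cutting a circle into $2n$ equal arcs, and the homomorphism to the circle can be recovered from the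 coloring.

Section~\ref{sec:arcs} works out these arc colorings and reduces Theorem~\ref{thm:A} to the recovery of a homomorphism from a coloring (Proposition~\ref{prop:extract}). Sections~\ref{sec:sumsets} and~\ref{sec:rigid} prove the rigidity theorem in ordinary mathematics (ZFC), Section~\ref{sec:finite} extracts from it one finite statement, and Section~\ref{sec:extract} uses that statement to prove Proposition~\ref{prop:extract} inside $\mathrm{RCA}_0$. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

Throughout, $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ is written additively, $\|t\|\in[0,\frac12]$ is the distance from $t\in\mathbb{T}$ to $0$, and $e(t)=e^{2\pi it}$. We write $\equiv$ for congruence of reals modulo $1$.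

\section{Conventions in second-order arithmetic}\label{sec:conv}

The theory $\mathrm{RCA}_0$ consists of the basic axioms for $+,\cdot,<$, comprehension for $\Delta^0_1$ properties, and induction for $\Sigma^0_1$ formulas. Its logic is classical: case distinctions are free, and only the existence of sets and the use of induction are restricted. Weak K\"onig's lemma says that every infinite tree of finite $0$--$1$ sequences has an infinite path. An abelian group is a set $G\subseteq\mathbb{N}$ with addition and inverse given as sets; a $\mathbb{Q}$-vector space has in addition a scalar multiplication $\mathbb{Q}\times G\to G$ given as a set. In a $\mathbb{Q}$-vector space every $b\ne0$ has infinite order, so $k(n,b)=2n$. A number $n$ is \emph{standard} if it is given by a numeral. The classes $D_c$ and $mD_c$ need not exist as sets; ``$d\in D_c$'' and ``$g\in mD_c$'' abbreviate $\Sigma^0_1$ formulas. We use the following standard facts.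
\begin{itemize}
\item[(A1)] $\mathrm{RCA}_0$ proves $\Pi^0_1$ induction, the least number principle for $\Sigma^0_1$ formulas, and bounded $\Sigma^0_1$ comprehension: for a $\Sigma^0_1$ formula $\phi$ and a number $L$, the set $\{l<L:\phi(l)\}$ exists. Taking complements gives bounded $\Pi^0_1$ comprehension. Total functions are closed under composition, primitive recursion, and search for the least witness of a decidable property when a witness always exists.
\item[(A2)] A real is coded by a sequence of rationals whose $k$-th term is within $2^{-k}$ of all later terms. A real-valued function on a countable set is a sequence of reals, and a $\mathbb{T}$-valued function is coded by a sequence of real representatives. Strict inequalities between reals are $\Sigma^0_1$; weak inequalities and equalities are $\Pi^0_1$. Equality of $t,t'$ in $\mathbb{T}$ means $\|t-t'\|=0$ and is $\Pi^0_1$.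
\item[(A3)] $\mathrm{RCA}_0$ proves every true $\Sigma^0_1$ sentence without set variables: it verifies the witness by a finite computation.
\item[(A4)] Over $\mathrm{RCA}_0$, $\mathrm{WKL}_0$ follows from this separation principle: for all injections $f,g\colon\mathbb{N}\to\mathbb{N}$ with disjoint ranges there is a set $X$ with $\operatorname{ran}f\subseteq X$ and $X\cap\operatorname{ran}g=\emptyset$ \cite[Lemma IV.4.4]{Simpson}.
\item[(A5)] $\mathrm{RCA}_0$ proves that for every sequence of reals there is a real different from all its terms \cite[Theorem II.4.9]{Simpson}.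
\end{itemize}

\section{Arcs, parity, and a reduction}\label{sec:arcs}

\subsection{Colorings by arcs}

Let $\chi\colon G\to\mathbb{T}$ be a homomorphism. Cut $\mathbb{T}$ into $k$ half-open arcs of length $\frac1k$ and color $x\in G$ by the arc that contains $\chi(x)$. Two points of the same arc are at distance less than $\frac1k$, so $\|\chi(g)\|<\frac nk$ for $g\in nD$, and the coloring is good for $(n,b)$ as soon as
\begin{equation}\label{eq:arc}
\|\chi(b)\|\ge\tfrac nk .
\end{equation}
This explains $k(n,b)$. If $\operatorname{ord}(b)$ is even or infinite, $b\mapsto\frac12$ defines a homomorphism on $\langle b\rangle$, and \eqref{eq:arc} holds with $k=2n$. If $\operatorname{ord}(b)$ is odd and divisible by the prime $p$, one can send $b$ to $\frac{p-1}{2p}$, a multiple of $\frac1p$ at the largest distance from $0$, and \eqref{eq:arc} asks for $k\ge\frac{2np}{p-1}$. In ordinary mathematics the homomorphism extends from $\langle b\rangle$ to $G$ because $\mathbb{T}$ is divisible, and this proves $S_n$.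

In the other direction, a large supply of small differences produces large sums. The next lemma is used three times, once inside $\mathrm{RCA}_0$. We say that $\chi$ has \emph{dense image} if $\chi(G)$ meets every open arc of positive length.

\begin{lemma}[$\mathrm{RCA}_0$]\label{lem:sums}
Let $\chi\colon G\to\mathbb{T}$ be a homomorphism with dense image, $c$ a coloring of $G$, and $r>0$. If every $d$ with $\|\chi(d)\|<r$ lies in $D$, then for each $m\ge1$ every $g$ with $\|\chi(g)\|<mr$ lies in $mD$.
\end{lemma}

\begin{proof}
Let $\chi(g)\equiv t$ with $|t|<mr$. The inequalities $|t'|<r$ and $|t-(m-1)t'|<r$ hold for $t'=t/m$, hence for all $t'$ in an open interval around $t/m$. By density there is $d\in G$ with $\chi(d)\equiv t'$ for some $t'$ in this interval. Then $d$ and $g-(m-1)d$ lie in $D$, and $g$ is the sum of $m-1$ copies of $d$ and $g-(m-1)d$.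
\end{proof}

\begin{example}[$n=2$, four arcs and five arcs]\label{ex:four}
Let $\chi$ have dense image. Cut $\mathbb{T}$ into four arcs of arbitrary lengths, color $G$ accordingly, and suppose that the coloring is good for $(2,b)$. Let $J$ be a longest arc and $\ell\ge\frac14$ its length. If $\|\chi(d)\|<\ell$, then $J\cap(J-\chi(d))$ contains an open arc, so some $x$ has $\chi(x)$ and $\chi(x+d)$ in $J$, and $d\in D$. By Lemma~\ref{lem:sums}, $2D$ contains every $g$ with $\|\chi(g)\|<2\ell$. Since $b\notin2D$,
\[
\tfrac12\ge\|\chi(b)\|\ge2\ell\ge\tfrac12 .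
\]
So $\chi(b)=\frac12$, all four arcs have length exactly $\frac14$, and $D$ lies between $\{\|\chi\|<\frac14\}$ and $\{\|\chi\|\le\frac14\}$. With five arcs of length $\frac15$, by contrast, \eqref{eq:arc} allows every value $\chi(b)\in[\frac25,\frac35]$.
\end{example}

Theorem~\ref{thm:rigid} below says that the conclusion for four arcs holds for every good $2n$-coloring of a countable divisible group, with no homomorphism given in advance. The room left by the fifth arc is what proves Theorem~\ref{thm:B}.

\subsection{A group that codes a separation problem}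

To use (A4) we build from $f$ and $g$ a vector space with elements $e_0,e_1,\dots$ in which $e_i$ is an even multiple of $b$ when $i$ is in the range of $f$ and an odd multiple when $i$ is in the range of $g$. The difficulty is that the ranges need not exist, while equality in the space must be decidable. The remedy is to use a very large multiple of $b$ when $i$ is enumerated late: such a relation cannot make a small vector vanish.

\begin{lemma}[$\mathrm{RCA}_0$]\label{lem:group}
Let $f,g\colon\mathbb{N}\to\mathbb{N}$ be injections with disjoint ranges. There are a $\mathbb{Q}$-vector space $G$, an element $b\ne0$ of $G$ and a sequence $e_0,e_1,\dots$ in $G$ such that for every $s$, $e_{f(s)}=Nb$ for some even $N\in\mathbb{N}$ and $e_{g(s)}=Nb$ for some odd $N\in\mathbb{N}$.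
\end{lemma}

\begin{proof}
Let $i_{2s}=f(s)$ and $i_{2s+1}=g(s)$; the numbers $i_s$ are pairwise distinct. Define by primitive recursion
\[
N_s=2(s+1)^2\Bigl(1+\sum_{s'<s}N_{s'}\Bigr)+(s\bmod 2),
\]
so that $N_s$ has the parity of $s$. Let $V$ be the $\mathbb{Q}$-vector space with basis $b,e_0,e_1,\dots$, and let ``$v\in R$'' mean that $v$ is a finite linear combination of the vectors $e_{i_s}-N_sb$. This is a $\Sigma^0_1$ property, closed under sums and scalar multiples. Let $v=rb+\sum_ir_ie_i$, and let $h\ge1$ bound the absolute values of all numerators and denominators (in lowest terms) of $r$ and the $r_i$. We claim that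
\begin{equation}\label{eq:R}
v\in R\iff\text{every $i$ with $r_i\ne0$ is $i_s$ for some $s<h$, and } r+\sum_{s<h}r_{i_s}N_s=0 .
\end{equation}
If the right side holds, then $v=\sum_{s<h}r_{i_s}(e_{i_s}-N_sb)$. Conversely let $v\in R$. Comparing coefficients, $r_i=0$ unless $i$ is some $i_s$, and $r=-\sum_sr_{i_s}N_s$, a finite sum. If all $r_{i_s}$ vanish, the right side of \eqref{eq:R} holds. Otherwise let $s$ be maximal with $r_{i_s}\ne0$. Since $|r_{i_s}|\ge\frac1h$,
\[
\frac{N_s}h\le|r_{i_s}|N_s\le|r|+\sum_{s'<s}|r_{i_{s'}}|N_{s'}\le h\Bigl(1+\sum_{s'<s}N_{s'}\Bigr).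
\]
If $s\ge h$, this gives $N_s\le s^2(1+\sum_{s'<s}N_{s'})$, contrary to the choice of $N_s$. So $s<h$, and the right side of \eqref{eq:R} holds.

The right side of \eqref{eq:R} has only bounded quantifiers, so the subspace $R$ exists by $\Delta^0_1$ comprehension. Represent each coset of $R$ by its least element. This gives the $\mathbb{Q}$-vector space $G=V/R$ and the quotient map as sets. Write $b,e_i$ also for the images in $G$. By \eqref{eq:R}, $b\notin R$, so $b\ne0$ in $G$; and $e_{i_s}=N_sb$ in $G$.
\end{proof}

For $n=1$ this group finishes the job at once. A good $2$-coloring has $c(x+b)\ne c(x)$ for all $x$, so by induction $c(Nb)=c(0)$ exactly when $N$ is even, and $X=\{i:c(e_i)=c(0)\}$ separates the ranges. For $n\ge2$ we still have $c(x+b)\ne c(x)$, but up to $2n$ colors are available, and this inequality alone no longer determines $c(x+2b)$. Parity has to be read by other means. A homomorphism with $\chi(b)=\frac12$ reads it.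

\begin{proposition}\label{prop:extract}
Let $n\ge2$ be standard. $\mathrm{RCA}_0$ proves: if $G$ is a $\mathbb{Q}$-vector space, $b\in G$, and $c\colon G\to2n$ is good for $(n,b)$, then there is a homomorphism $\chi\colon G\to\mathbb{T}$ with $\chi(b)=\frac12$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:extract}]
Work in $\mathrm{RCA}_0$ and assume $S_n$ for $\mathbb{Q}$-vector spaces. Given $f,g$ as in (A4), take $G,b,e_i$ from Lemma~\ref{lem:group}, a good $2n$-coloring of $G$ from $S_n$, and $\chi$ from Proposition~\ref{prop:extract}. By $\Pi^0_1$ induction $\chi(Nb)=N/2$ in $\mathbb{T}$ for all $N$, so $\chi(e_{f(s)})=0$ and $\chi(e_{g(s)})=\frac12$ for all $s$. From the code of $\chi$ we obtain a sequence of rationals $t_i$ with $\|t_i-\chi(e_i)\|\le\frac18$. The set $X=\{i:\|t_i\|<\frac14\}$ exists, contains every $f(s)$, for which $\|t_i\|\le\frac18$, and contains no $g(s)$, for which $\|t_i\|\ge\frac38$. By (A4), $\mathrm{WKL}_0$ holds. Finally, $\mathrm{WKL}_0$ implies the full Straus' theorem by (K2), and the full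 Straus' theorem implies $S_n$ for each standard $n\ge2$.
\end{proof}

\begin{remark}\label{rem:exact}
The value $\frac12$ must be exact. If $N$ is odd and $\chi(b)=\frac12-\frac1{2N}$, then $\chi(Nb)=\frac{N-1}2=0$ in $\mathbb{T}$: an error of $\frac1{2N}$ at $b$ makes an odd multiple of $b$ look even. Since the multipliers $N_s$ are unbounded, no fixed error is tolerable.
\end{remark}

\section{Sumsets in compact connected groups}\label{sec:sumsets}

This section and the next two take place in ordinary mathematics. In Example~\ref{ex:four} the color classes were arcs, and two properties of arcs were decisive: lengths add under sums, and the differences of an arc of length $\ell$ form the arc $(-\ell,\ell)$. Here we prove that in a compact connected group measures add at least as fast as for arcs, and that a set whose difference set is as small as possible has the difference set of an arc.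

Let $Z$ be a compact metrizable abelian group with Haar probability measure $\mu$. We recall two groups of facts.
\begin{itemize}
\item[(H1)] $\mu$ is invariant under translations and under $z\mapsto-z$, and positive on nonempty open sets. For bounded measurable $f,g$ the convolution $(f*g)(t)=\int f(z)g(t-z)\,d\mu(z)$ is continuous; convolution is commutative and associative, and $\int f*g=\int f\int g$.
\item[(H2)] The continuous homomorphisms $\theta\colon Z\to\mathbb{T}$ (characters) form a countable group $\widehat Z$. They separate points; the functions $e(\theta(z))$ form an orthonormal basis of $L^2(\mu)$ and span a dense subspace of $C(Z)$. A subgroup of $\widehat Z$ whose common kernel is trivial equals $\widehat Z$. For a countable discrete abelian group $\Theta$, $\mathrm{Hom}(\Theta,\mathbb{T})$ with pointwise convergence is compact metrizable and its characters are the evaluations at elements of $\Theta$; also $Z\cong\mathrm{Hom}(\widehat Z,\mathbb{T})$. Finally, $Z$ is connected if and only if $\widehat Z$ is torsion-free.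
\end{itemize}
For the rest of this section $Z$ is connected.

\subsection{The sumset inequality}

The sets we meet later are defined only up to null sets, and the ordinary sumset $A+B$ is sensitive to null sets: adding one point to $A$ adds a translate of $B$. So for measurable $A,B\subseteq Z$ of positive measure we use
\[
A\oplus B=\{t:(1_A*1_B)(t)>0\}=\{t:\mu(A\cap(t-B))>0\},
\]
an open set of positive measure by (H1). For bounded measurable $f,g\ge0$ we have $(f*g)(t)>0$ if and only if $\mu(\{f>0\}\cap(t-\{g>0\}))>0$. So the set $\{f*g>0\}$ depends only on $\{f>0\}$ and $\{g>0\}$. It follows that $\oplus$ is commutative and associative and that $A_1\oplus\dots\oplus A_m=\{1_{A_1}*\dots*1_{A_m}>0\}$.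

\begin{lemma}\label{lem:ineq}
$\mu(A\oplus B)\ge\min(1,\mu(A)+\mu(B))$. Hence $\mu(A_1\oplus\dots\oplus A_m)\ge\min(1,\sum_j\mu(A_j))$.
\end{lemma}

Two arcs in $\mathbb{T}$ of total length at most $1$ give equality. Connectedness is needed: for $Z=\mathbb{Z}/2\mathbb{Z}$ and $A=B=\{0\}$ the left side is $\frac12$ and the right side is $1$.

\begin{proof}
The second statement follows from the first by induction on $m$. For the first, we begin with the weak bound $\mu(A\oplus B)\ge\mu(A)$. With $U=A\oplus B$, Fubini's theorem gives
\[
\int_B\mu((A+y)\setminus U)\,d\mu(y)=\int_{Z\setminus U}(1_A*1_B)(t)\,d\mu(t)=0,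
\]
so $\mu((A+y)\setminus U)=0$ for some $y\in B$, and $\mu(U)\ge\mu(A+y)=\mu(A)$.

The weak bound loses $\mu(B)$. We therefore move mass from $B$ to $A$ without enlarging the sumset. For $s\in Z$ put $A^s=A\cup(B+s)$ and $B^s=B\cap(A-s)$. Since $B^s+s=A\cap(B+s)$, we have $\mu(A^s)+\mu(B^s)=\mu(A)+\mu(B)$. If $\mu(B^s)>0$, then $A^s\oplus B^s\subseteq A\oplus B$. Indeed, let $\mu(A^s\cap(t-B^s))>0$. If $\mu(A\cap(t-B^s))>0$, then $t\in A\oplus B$ because $B^s\subseteq B$. Otherwise $\mu((B+s)\cap(t-B^s))>0$; since $t-B^s\subseteq t-A+s$, translating by $-s$ gives $\mu(B\cap(t-A))>0$, and again $t\in A\oplus B$.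

The function $s\mapsto\mu(B\cap(A-s))$ is continuous with mean $\mu(A)\mu(B)$, and it attains its mean because $Z$ is connected. Start from $(A_0,B_0)=(A,B)$ and let $(A_{k+1},B_{k+1})=(A_k^s,B_k^s)$ for an $s$ at which the mean is attained. Then $\mu(B_{k+1})=\mu(A_k)\mu(B_k)>0$, the sum $\mu(A_k)+\mu(B_k)$ is constant, $\mu(B_k)$ is nonincreasing, and $\mu(A\oplus B)\ge\mu(A_k\oplus B_k)\ge\mu(A_k)$. If $\mu(B_k)\to0$, then $\mu(A_k)\to\mu(A)+\mu(B)$. If $\mu(B_k)$ has a positive limit, then $\mu(A_k)=\mu(B_{k+1})/\mu(B_k)\to1$. In both cases the bound follows.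
\end{proof}

\subsection{The case of equality}

\begin{proposition}\label{prop:equality}
Let $A\subseteq Z$ be measurable with $\mu(A)=a$, $0<a\le\frac13$, and $\mu(A\oplus(-A))=2a$. Then there is a continuous surjective homomorphism $\chi_Z\colon Z\to\mathbb{T}$ with $A\oplus(-A)=\{z:\|\chi_Z(z)\|<a\}$.
\end{proposition}

We must produce a character from a measurable set. The tool is the function that measures how far a translation moves the set. For measurable $E\subseteq Z$ let
\[
\rho_E(t)=\mu((E+t)\setminus E)=\mu(E)-\mu(E\cap(E+t))=\mu(E\cup(E+t))-\mu(E).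
\]
It is continuous, since $\mu(E\cap(E+t))=(1_E*1_{-E})(t)$. It is even, since $E\cap(E-t)$ is a translate of $E\cap(E+t)$, and $\rho_{-E}(t)=\rho_E(-t)=\rho_E(t)$. It is subadditive, since $(E+s+t)\setminus E\subseteq((E+s+t)\setminus(E+t))\cup((E+t)\setminus E)$. Moreover $\rho_E\le\mu(E)$, and $E\oplus(-E)=\{\rho_E<\mu(E)\}$ when $\mu(E)>0$. For an arc $E\subseteq\mathbb{T}$ of length $\alpha\le\frac12$ we have $\rho_E(t)=\min(\|t\|,\alpha)$. We will show that $\rho_A$ shares two properties of this function, doubling for small values and large sublevel sets, and that these force $\rho_A=\|\chi_Z\|$ near $0$.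

Call a pair $(E,B)$ \emph{exact} if both sets have positive measure and $\mu(E\oplus B)=\mu(E)+\mu(B)$. Exactness passes to intersections and unions of translates, and it links $\rho_E$ to $\rho_B$ at those $t$ where both are small.

\begin{lemma}\label{lem:exact}
Let $(E,B)$ be exact, $S=E\oplus B$, and let $t\in Z$ satisfy $\rho_E(t)<\mu(E)$ and $\mu(E)+\mu(B)+\rho_E(t)\le1$.
\begin{itemize}
\item[(a)] The pairs $(E\cap(E+t),B)$ and $(E\cup(E+t),B)$ are exact, and $\rho_S(t)=\rho_E(t)$.
\item[(b)] If also $\rho_B(t)<\mu(B)$ and $\mu(E)+\mu(B)+\rho_B(t)\le1$, then $\rho_E(t)=\rho_B(t)$.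
\end{itemize}
\end{lemma}

\begin{proof}
The sets $E\cap(E+t)$ and $E\cup(E+t)$ have measures $\mu(E)-\rho_E(t)>0$ and $\mu(E)+\rho_E(t)$. From the definition of $\oplus$ we have $(E+t)\oplus B=S+t$, $(E\cup(E+t))\oplus B=S\cup(S+t)$ and $(E\cap(E+t))\oplus B\subseteq S\cap(S+t)$. By Lemma~\ref{lem:ineq} and the hypothesis on the sum,
\begin{align*}
\mu(S\cup(S+t))&\ge\mu(E)+\rho_E(t)+\mu(B),\\
\mu(S\cap(S+t))&\ge\mu((E\cap(E+t))\oplus B)\ge\mu(E)-\rho_E(t)+\mu(B).
\end{align*}
The left sides add up to $2\mu(S)$, and the outer right sides add up to $2\mu(E)+2\mu(B)=2\mu(S)$. So all three inequalities are equalities. This gives the two exact pairs, and the first line reads $\mu(S)+\rho_S(t)=\mu(S)+\rho_E(t)$. For (b), apply (a) also to the exact pair $(B,E)$, which has the same $S$.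
\end{proof}

The conditions on $t$ cannot be dropped from (b): arcs of lengths $\frac1{10}$ and $\frac15$ form an exact pair, and $\min(\|t\|,\frac1{10})=\min(\|t\|,\frac15)$ only for $\|t\|\le\frac1{10}$.

\begin{proof}[Proof of Proposition~\ref{prop:equality}]
Let $B=-A$, $\rho=\rho_A=\rho_B$ and $\Delta=A\oplus B=\{\rho<a\}$. The pair $(A,B)$ is exact.

\emph{Step 1: if $r=\rho(t)<a/2$, then $\rho(2t)=2r$.} Let $A_1=A\cap(A+t)$ and $A_2=A\cup(A+t)$, of measures $a-r$ and $a+r$. Since $2a+r\le3a\le1$, Lemma~\ref{lem:exact}(a) shows that $(A_1,B)$ and $(A_2,B)$ are exact. A point of $(A_1+t)\setminus A_1$ lies in $A+t$, hence not in $A$; so $\rho_{A_1}(t)\le r<a-r$. A point of $(A_2+t)\setminus A_2$ is not in $A+t$, hence lies in $(A+2t)\setminus(A+t)$; so $\rho_{A_2}(t)\le r<a+r$. Also $\rho_B(t)=r<a$. All the sums in Lemma~\ref{lem:exact} for the two pairs are at most $(a+r)+a+r\le3a\le1$. By part (b), $\rho_{A_1}(t)=\rho_{A_2}(t)=r$. Therefore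
\begin{align*}
\mu(A\cap(A+t)\cap(A+2t))&=\mu(A_1\cap(A_1+t))=a-2r,\\
\mu(A\cup(A+t)\cup(A+2t))&=\mu(A_2\cup(A_2+t))=a+2r.
\end{align*}
By inclusion--exclusion the second quantity equals $3a-2(a-r)-(a-\rho(2t))+(a-2r)=a+\rho(2t)$. So $\rho(2t)=2r$.

\emph{Step 2: $\mu\{\rho<s\}\ge2s$ for $0<s<a$.} We have $\rho(0)=0$, and $\rho=a$ on the complement of $\Delta$, which is nonempty because $\mu(\Delta)=2a<1$. By connectedness there is $t$ with $\rho(t)=a-s$. Let $A_1=A\cap(A+t)$; then $\mu(A_1)=s$, and $(A_1,B)$ is exact by Lemma~\ref{lem:exact}(a), as $2a+(a-s)<1$. Let $u\in A_1\oplus(-A_1)$. Then $\rho_{A_1}(u)<s$, and $u\in\Delta$ because $A_1\subseteq A$, so $\rho_B(u)<a$. The sums $s+a+\rho_{A_1}(u)$ and $s+a+\rho_B(u)$ are less than $3a\le1$. By part (b), $\rho(u)=\rho_{A_1}(u)<s$. So $\{\rho<s\}$ contains $A_1\oplus(-A_1)$, which has measure at least $2s$ by Lemma~\ref{lem:ineq}.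

\emph{Step 3: passage to a torus.} Since $\rho$ is continuous, even and subadditive, $N=\{\rho=0\}$ is a closed subgroup and $\rho(z+x)=\rho(z)$ for $x\in N$. So $\rho$ induces a continuous function $\rho'$ on the compact connected group $Z'=Z/N$, vanishing only at $0$, and the image of $\mu$ is the Haar measure of $Z'$. Let $O=\{\rho'<a/2\}$. A subgroup contained in $O$ is trivial: for $t$ in it, Step~1 gives $\rho'(2^jt)=2^j\rho'(t)$ for all $j$, and $\rho'$ is bounded. Every point of the compact set $Z'\setminus O$ has a neighborhood on which some character does not vanish. Finitely many such characters have common kernel inside $O$, hence trivial, so by (H2) they generate $\widehat{Z'}$. A finitely generated torsion-free abelian group is isomorphic to $\mathbb{Z}^m$, so $Z'\cong\mathbb{T}^m=\mathbb{R}^m/\mathbb{Z}^m$ with Lebesgue measure, and $m\ge1$ because $\rho$ takes the value $a$.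

\emph{Step 4: $\rho'$ is a norm near $0$.} Choose $r_0<\frac14$ such that the image of the open Euclidean ball $B_0\subseteq\mathbb{R}^m$ of radius $r_0$ about $0$ lies in $O$; the ball maps injectively to $\mathbb{T}^m$. For $v\in\mathbb{R}^m$ let $p(v)=2^j\rho'(2^{-j}v)$ for any $j\ge0$ with $2^{-j}v\in B_0$. By Step~1 the value does not change when $j$ is replaced by $j+1$. Using one large $j$ for all vectors involved, we see that $p$ is continuous, even, subadditive, positive for $v\ne0$, satisfies $p(2v)=2p(v)$, and agrees with $\rho'$ on $B_0$. For integers $0\le l\le2^k$,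
\[
2^kp(v)=p(2^kv)\le p(lv)+p((2^k-l)v)\le lp(v)+(2^k-l)p(v),
\]
so $p(lv)=lp(v)$. Hence $p(xv)=xp(v)$ for dyadic rationals $x\ge0$, and by continuity and evenness $p$ is a norm.

\emph{Step 5: $m=1$ and the constant is $1$.} The function $\rho'$ has a positive minimum outside the image of $B_0$. So for small $r>0$ the set $\{\rho'<r\}$ is the injective image of $\{p<r\}\subseteq B_0$, and its measure is $\kappa r^m$, where $\kappa<\infty$ is the volume of $\{p<1\}$. By Step~2, $\kappa r^m\ge2r$ for all small $r$, which forces $m=1$. Thus $Z'=\mathbb{T}$, $p(v)=\lambda|v|$ for some $\lambda>0$, and $\kappa=2/\lambda\ge2$, so $\lambda\le1$. Writing $t\in\mathbb{T}$ as a sum of $k$ equal steps of length $\|t\|/k<r_0$, subadditivity gives $\rho'(t)\le\lambda\|t\|$. So $\{\rho'<a\}$ contains $\{\|t\|<a/\lambda\}$, and comparing measures gives $\min(1,2a/\lambda)\le2a<1$, that is, $\lambda\ge1$. Hence $\lambda=1$, and the open set $\{\rho'<a\}$ contains the arc $(-a,a)$ and has the same measure $2a$. If it contained a further point, it would contain a neighborhood of that point,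 which meets the complement of $[-a,a]$ in positive measure. So $\{\rho'<a\}=(-a,a)$, and the quotient map $\chi_Z\colon Z\to Z/N\cong\mathbb{T}$ is as required.
\end{proof}

\section{Rigidity of good colorings}\label{sec:rigid}

From here through Section~\ref{sec:extract}, $n\ge2$ is a fixed standard integer, $a=\frac1{2n}\le\frac14$, and ``good'' means good for $(n,b)$.

\begin{theorem}\label{thm:rigid}
Let $G$ be a countable divisible abelian group, $b\in G$, and $c\colon G\to2n$ a good coloring. There is a homomorphism $\chi\colon G\to\mathbb{T}$ such that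
\begin{itemize}
\item[(R1)] $\chi(b)=\frac12$;
\item[(R2)] $d\in D$ implies $\|\chi(d)\|\le a$;
\item[(R3)] $\|\chi(d)\|<a$ implies $d\in D$.
\end{itemize}
\end{theorem}

The theorem describes $D$, not $c$, and this is all we need. Divisibility cannot be omitted. Color $(u,v)\in\mathbb{Z}^2$ by the pair of parities of $u$ and $v$, and let $b=(1,0)$; then $D=nD=(2\mathbb{Z})^2$ does not contain $b$. By (R2), $\chi(D)$ would be a subgroup inside $[-\frac14,\frac14]$, hence trivial, so $\chi(0,1)\in\{0,\frac12\}$ and $\chi$ vanishes at $(0,1)$ or at $(1,1)$, contrary to (R3).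

To apply Section~\ref{sec:sumsets} we need sizes for the color classes and a compact group in which they live. An invariant measure on the orbit closure of $c$ supplies the sizes; its eigenfunctions supply the group.

\subsection{Correlations}

Since $G$ is countable and abelian, it has a \emph{F\o lner sequence}: finite nonempty sets $\Phi_N\subseteq G$ with $|(\Phi_N+g)\triangle\Phi_N|/|\Phi_N|\to0$ for each $g$. Write $\mathbb{E}_{d\in\Phi_N}$ for the average over $\Phi_N$. For a homomorphism $\theta\colon G\to\mathbb{T}$,
\begin{equation}\label{eq:avg}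
\theta\neq0\ \Longrightarrow\ \mathbb{E}_{d\in\Phi_N}e(\theta(d))\to0,
\end{equation}
because for $g$ with $\theta(g)\ne0$ the product of this average with $e(\theta(g))-1$ is at most $|(\Phi_N+g)\triangle\Phi_N|/|\Phi_N|$ in absolute value. We also use the mean ergodic theorem: if $g\mapsto V_g$ is a unitary representation of $G$ on a Hilbert space, then $\mathbb{E}_{g\in\Phi_N}V_gu$ converges in norm to the orthogonal projection of $u$ onto the vectors fixed by all $V_g$.

On the compact metrizable space $(2n)^G$ let $(T_g\xi)(h)=\xi(h+g)$, and let $Y$ be the closure of $\{T_gc:g\in G\}$. Weak* limit points of the averages of the point masses at $T_gc$ over $g\in\Phi_N$ are invariant Borel probability measures on $Y$. An extreme point $\nu$ of the compact convex set of all such invariant measures is \emph{ergodic}: every $f\in L^2(\nu)$ fixed by all the unitary operators $U_gf=f\circ T_g$ is constant almost everywhere. Fix such a $\nu$. For $i<2n$ and $d\in G$ let $E_i=\{\xi\in Y:\xi(0)=i\}$ and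
\[
C_i(d)=\nu\{\xi\in Y:\xi(0)=\xi(d)=i\}=\langle U_d1_{E_i},1_{E_i}\rangle .
\]
This is the frequency with which $d$ occurs as a difference in color $i$. If $C_i(d)>0$, the relatively open set $\{\xi\in Y:\xi(0)=\xi(d)=i\}$ is nonempty, so it contains some $T_gc$, and $c(g)=c(g+d)$. Thus
\begin{equation}\label{eq:CD}
C_i(d)>0\ \Longrightarrow\ d\in D.
\end{equation}

\subsection{The Kronecker factor}

The function $C_i$ lives on the discrete group $G$. We split it into a part that comes from a continuous function on a compact group and a part that is small on average.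

Let $\Theta$ be the set of $\theta\in\mathrm{Hom}(G,\mathbb{T})$ for which there is $f\ne0$ in $L^2(\nu)$ with $U_gf=e(\theta(g))f$ for all $g$. For such an eigenfunction $|f|$ is invariant, hence constant; for two eigenfunctions $f,f'$ with the same $\theta$ the product $f\overline{f'}$ is invariant, so they are proportional. The eigenfunctions of modulus $1$ form an abelian group under multiplication, which maps homomorphically onto $\Theta$; so $\Theta$ is a group. It is countable, because eigenfunctions for distinct $\theta$ are orthogonal and $L^2(\nu)$ is separable. The kernel of the map consists of the constants of modulus $1$. This subgroup is divisible, hence a direct summand, so we can choose eigenfunctions $f_\theta$ of modulus $1$ with $f_\theta f_{\theta'}=f_{\theta+\theta'}$ almost everywhere; in particular $f_0=1$.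

Let $Z=\mathrm{Hom}(\Theta,\mathbb{T})$, with Haar probability measure $\mu$. Define $\iota\colon G\to Z$ by $\iota(g)(\theta)=\theta(g)$. Off a null set the countably many relations between the $f_\theta$ all hold, and there we define a measurable map $\pi\colon Y\to Z$ by $e(\pi(y)(\theta))=f_\theta(y)$.
\begin{itemize}
\item[(Z1)] $\pi\circ T_g=\pi+\iota(g)$ almost everywhere, by the eigenfunction equations. The image of $\nu$ under $\pi$ is $\mu$: for $\theta\ne0$, $f_\theta$ is orthogonal to $f_0=1$, so both measures give integral $0$ to $z\mapsto e(z(\theta))$, and these functions span a dense subspace of $C(Z)$. Consequently $f\mapsto f\circ\pi$ is an isometry from $L^2(\mu)$ onto the closed span $\mathcal{K}$ of the eigenfunctions.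
\item[(Z2)] For open $O\subseteq Z$, the proportion of $d\in\Phi_N$ with $\iota(d)\in O$ has lower limit at least $\mu(O)$. Indeed, by \eqref{eq:avg}, $\mathbb{E}_{d\in\Phi_N}F(\iota(d))\to\int F\,d\mu$ for the functions $F(z)=e(z(\theta))$, hence for all $F\in C(Z)$; and $1_O$ is an increasing limit of continuous functions.
\item[(Z3)] $Z$ is connected. If $m\theta=0$ with $m\ge1$, then $\theta$ vanishes on $mG=G$, so $\Theta$ is torsion-free. This is the main use of divisibility.
\end{itemize}

Write $1_{E_i}=f_i\circ\pi+u_i$ with $f_i\in L^2(\mu)$ and $u_i\perp\mathcal{K}$. The orthogonal projection onto $\mathcal{K}$ is the conditional expectation with respect to the $\sigma$-algebra generated by $\pi$, so it preserves positivity, constants and integrals: $f_i\ge0$, $\sum_if_i=1$ almost everywhere, and $\int f_i\,d\mu=\nu(E_i)$. Both $\mathcal{K}$ and $\mathcal{K}^\perp$ are invariant under the $U_g$, so the mixed terms vanish and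
\[
C_i(d)=F_i(\iota(d))+r_i(d),\qquad F_i(t)=\int f_i(z)f_i(z+t)\,d\mu(z),\qquad r_i(d)=\langle U_du_i,u_i\rangle,
\]
with $F_i$ continuous by (H1).

\begin{lemma}\label{lem:W}
For each $i$ and each choice of sign, $\sup_{u\in G}\mathbb{E}_{d\in\Phi_N}|r_i(u\pm d)|^2\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}
The function $r_i$ is positive definite, so by Bochner's theorem $r_i(d)=\int e(\theta(d))\,d\sigma(\theta)$ for a finite positive measure $\sigma$ on $\mathrm{Hom}(G,\mathbb{T})$. Fix $\theta_0$. By the mean ergodic theorem for $V_g=e(-\theta_0(g))U_g$, the averages $\mathbb{E}_{g\in\Phi_N}V_gu_i$ converge to the projection of $u_i$ onto the $\theta_0$-eigenspace, which is $0$ since that space lies in $\mathcal{K}$. Taking the inner product with $u_i$ gives $\int\mathbb{E}_{g\in\Phi_N}e((\theta-\theta_0)(g))\,d\sigma(\theta)\to0$. By \eqref{eq:avg} and dominated convergence the same integral tends to $\sigma(\{\theta_0\})$. So $\sigma$ has no atoms. Now $|r_i(h)|^2=\iint e((\theta-\theta')(h))\,d\sigma(\theta)\,d\sigma(\theta')$. Putting $h=u\pm d$, the factor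 that depends on $u$ has modulus $1$, so for all $u$
\[
\mathbb{E}_{d\in\Phi_N}|r_i(u\pm d)|^2\le\iint\bigl|\mathbb{E}_{d\in\Phi_N}e((\theta-\theta')(d))\bigr|\,d\sigma(\theta)\,d\sigma(\theta').
\]
By \eqref{eq:avg} the right side tends to the $\sigma\times\sigma$-measure of the diagonal, which is $\int\sigma(\{\theta\})\,d\sigma(\theta)=0$.
\end{proof}

We now transfer the hypothesis $b\notin nD$ to $Z$. Since $r_i$ is small only on average, we cannot control it at a prescribed element of $G$; we need room to vary the summands of $b=d_1+\dots+d_n$, and this requires $n\ge2$. The last summand is determined by the others, which is why Lemma~\ref{lem:W} is uniform in $u$. Put $\beta=\iota(b)$.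

\begin{lemma}\label{lem:transfer}
There are no colors $i_1,\dots,i_n$ and points $t_1,\dots,t_n\in Z$ with $F_{i_j}(t_j)>0$ for all $j$ and $t_1+\dots+t_n=\beta$.
\end{lemma}

\begin{proof}
Suppose they exist. Take $\eta>0$ and an open $O\ni0$ with $F_{i_j}>\eta$ on $t_j+O$ for all $j$, and a symmetric open $O'\ni0$ whose $(n-1)$-fold sumset is contained in $O$; then $O'\subseteq O$. For $(d_1,\dots,d_{n-1})\in\Phi_N^{n-1}$ put $d_n=b-\sum_{j<n}d_j$. By (Z2), the proportion of tuples with $\iota(d_j)\in t_j+O'$ for all $j<n$ has lower limit at least $\mu(O')^{n-1}>0$. For these tuples $\iota(d_n)=t_n-\sum_{j<n}(\iota(d_j)-t_j)\in t_n+O$, so $F_{i_j}(\iota(d_j))>\eta$ for all $j\le n$. By Lemma~\ref{lem:W} and Chebyshev's inequality, for each $j<n$ the proportion of tuples with $|r_{i_j}(d_j)|\ge\eta$ tends to $0$. For $j=n$, fix $d_2,\dots,d_{n-1}$ and write $d_n=u-d_1$ with $u=b-\sum_{2\le j<n}d_j$; the proportion of $d_1\in\Phi_N$ with $|r_{i_n}(u-d_1)|\ge\eta$ tends to $0$ uniformly in $u$, so the proportion of such tuples tends to $0$ as well. Hence for large $N$ some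 tuple has $C_{i_j}(d_j)>0$ for all $j\le n$. By \eqref{eq:CD}, $b=\sum_jd_j\in nD$, a contradiction.
\end{proof}

\subsection{The color classes in the compact group}

Let $K_i=\{f_i>0\}$; these sets play the role of the arcs in Example~\ref{ex:four}. When $\mu(K_i)>0$, put $\Delta_i=K_i\oplus(-K_i)=\{t:\mu(K_i\cap(K_i+t))>0\}=\{F_i>0\}$.

\begin{lemma}\label{lem:classes}
For every $i<2n$ we have $\nu(E_i)=\mu(K_i)=a$, $\mu(\Delta_i)=2a$ and $C_i=F_i\circ\iota$.
\end{lemma}

\begin{proof}
Fix $i$ with $\mu(K_i)>0$. The sum of $n$ differences that Lemma~\ref{lem:transfer} forbids can be regrouped as a difference of two $n$-fold sums; a set of $n$-fold sums is then disjoint from its translate by $\beta$ and has measure at most $\frac12$. We choose the signs so that this also bounds $\mu(\Delta_i)$. Let $A_1=K_i$, $A_2=-K_i$ and $A_j=K_i$ for $3\le j\le n$. Let $w=1_{A_1}*\dots*1_{A_n}$, a continuous function, and $W=\{w>0\}=A_1\oplus\dots\oplus A_n$. Suppose $t$ and $t-\beta$ both lie in $W$. Then $\int w(s)w(s-\beta)\,d\mu(s)>0$ by continuity. This integral is $(w*\tilde w)(\beta)$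 with $\tilde w(s)=w(-s)$, and $\tilde w=1_{-A_1}*\dots*1_{-A_n}$. Since $1_{A_j}*1_{-A_j}=h:=1_{K_i}*1_{-K_i}$ for every $j$, the integral is the $n$-fold convolution of $h$ evaluated at $\beta$, namely $\int h(t_1)\cdots h(t_{n-1})h(\beta-t_1-\dots-t_{n-1})$. As it is positive, $\beta$ is a sum of $n$ elements of $\{h>0\}=\{F_i>0\}$, contrary to Lemma~\ref{lem:transfer}. So $W\cap(W+\beta)=\emptyset$ and $\mu(W)\le\frac12$. By Lemma~\ref{lem:ineq}, $n\mu(K_i)\le\frac12$. Thus $\mu(K_i)\le a$ for every $i$.

There are $2n$ colors and $f_i\le1$, so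
\[
1=\sum_i\int f_i\,d\mu\le\sum_i\mu(K_i)\le2na=1 .
\]
Hence $\mu(K_i)=a$, $f_i=1_{K_i}$ almost everywhere, and $\nu(E_i)=a$ for all $i$. Then $\|u_i\|_2^2=\|1_{E_i}\|_2^2-\|f_i\|_2^2=a-a=0$, so $r_i=0$. Finally $W=\Delta_i\oplus A_3\oplus\dots\oplus A_n$, so Lemma~\ref{lem:ineq} gives $\mu(\Delta_i)+(n-2)a\le\frac12=na$ and also $\mu(\Delta_i)\ge2a$.
\end{proof}

The displayed chain is the only place where the number of colors enters; with $2n+1$ colors it would not close up.

\begin{remark}
A countable divisible group has no good $(2n-1)$-coloring: it would be a good $2n$-coloring with some $E_i=\emptyset$, contrary to $\nu(E_i)=a$. Without divisibility this fails: the parity coloring of $\mathbb{Z}$ has $D=2\mathbb{Z}$ and is good for $(n,1)$ for every $n$.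
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
By (Z3), Lemma~\ref{lem:classes} and $a\le\frac14$, Proposition~\ref{prop:equality} applies to $A=K_0$ and gives $\chi_Z$ with $\{F_0>0\}=\Delta_0=\{\|\chi_Z\|<a\}$. Let $\chi=\chi_Z\circ\iota$.

(R3) If $\|\chi(d)\|<a$, then $C_0(d)=F_0(\iota(d))>0$, so $d\in D$ by \eqref{eq:CD}.

(R1) Suppose $\chi(b)\equiv t$ with $|t|<\frac12=na$. As $\chi_Z$ is surjective, there is $z\in Z$ with $\chi_Z(z)\equiv t/n$. Then $z$ and $\beta-(n-1)z$ both have $\chi_Z$-value $t/n$ and lie in $\Delta_0$, so $\beta$ is a sum of $n$ elements of $\{F_0>0\}$, contrary to Lemma~\ref{lem:transfer}.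

(R2) The group $\chi(G)$ is divisible and contains $\frac12\ne0$. A finite divisible group is trivial, so $\chi(G)$ is an infinite subgroup of $\mathbb{T}$, hence dense. By (R3) and Lemma~\ref{lem:sums}, $(n-1)D$ contains every $g$ with $\|\chi(g)\|<(n-1)a=\frac12-a$. If $d\in D$, then $b-d\notin(n-1)D$, so $\frac12-\|\chi(d)\|=\|\frac12-\chi(d)\|\ge\frac12-a$.
\end{proof}

\subsection{Uniqueness}

Existence alone would be of no use in $\mathrm{RCA}_0$. What makes $\chi$ computable from $c$ is that it is unique up to sign, and that it is characterized by (R1) and (R2), which are closed conditions.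

\begin{lemma}\label{lem:unique}
Let $G,b,c,\chi$ be as in Theorem~\ref{thm:rigid}. If $\chi'\colon G\to\mathbb{T}$ is a homomorphism with $\chi'(b)=\frac12$ and $\|\chi'(d)\|\le a$ for all $d\in D$, then $\chi'=\pm\chi$. Hence, if $b/2\in G$ is a fixed element with $2(b/2)=b$, exactly one such $\chi'$ has $\chi'(b/2)=\frac14$.
\end{lemma}

\begin{proof}
We first show that for $m\ge1$,
\begin{equation}\label{eq:cont}
\|\chi(d)\|<a/m\ \Longrightarrow\ \|\chi'(d)\|\le a/m .
\end{equation}
For $1\le j\le m$ we have $\|\chi(jd)\|<a$, so $jd\in D$ by (R3) and $\|j\chi'(d)\|\le a$. Let $s=\|\chi'(d)\|$ and suppose $ms>a$. Let $j$ be least with $js>a$. Then $2\le j\le m$ and $a<js\le2(j-1)s\le2a\le\frac12$, so $\|j\chi'(d)\|=js>a$, a contradiction.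

By \eqref{eq:cont}, $\ker\chi\subseteq\ker\chi'$, so $\chi'=\psi\circ\chi$ for a homomorphism $\psi\colon\chi(G)\to\mathbb{T}$, and $\psi$ is uniformly continuous. As $\chi(G)$ is dense (see the proof of (R2)), $\psi$ extends to a continuous endomorphism of $\mathbb{T}$, so $\psi(t)=lt$ for some $l\in\mathbb{Z}$. Take $m$ with $|l|a/m<\frac12$. For $\|\chi(d)\|<a/m$ we get $|l|\,\|\chi(d)\|=\|\chi'(d)\|\le a/m$, and letting $\|\chi(d)\|$ tend to $a/m$ gives $|l|\le1$. Since $\chi'(b)\ne0$, $l=\pm1$. Both $\chi$ and $-\chi$ satisfy the conditions, and $2\chi(b/2)=\frac12$ gives $\chi(b/2)=\pm\frac14$; so exactly one of them has the value $\frac14$ at $b/2$.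
\end{proof}

For a good $2n$-coloring $c$ of a countable $\mathbb{Q}$-vector space we denote by $\chi_c$ the unique homomorphism with
\begin{equation}\label{eq:chic}
\chi_c(b)=\tfrac12,\qquad\chi_c(b/2)=\tfrac14,\qquad\|\chi_c(d)\|\le a\ \text{ for all } d\in D_c .
\end{equation}
For $n=1$ the last condition would read $\|\chi_c(d)\|\le\frac12$ and be empty; on $\mathbb{Q}^2$ with $b=(1,0)$ all the maps $(s,r)\mapsto\frac s2+tr$, $t\in\mathbb{R}$, would satisfy \eqref{eq:chic}.

\section{A finite statement}\label{sec:finite}

The proof of Theorem~\ref{thm:rigid} cannot be run inside a model of $\mathrm{RCA}_0$. But a uniquely determined object depends continuously on the data when everything is compact, so $\chi_c(v)$ can be read, up to a small error, from finitely many values of $c$ by means of a finite table. To compute the value at $v$ one needs only the span of $b$ and $v$, and to test additivity at $v,w$ only the span of $b,v,w$. So the spaces $\mathbb{Q}^2$ and $\mathbb{Q}^3$ suffice, and one table serves all groups.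

Fix $q=100n^2$. In $\mathbb{Q}^2$ let $b=(1,0)$; in $\mathbb{Q}^3$ let $b=(1,0,0)$, $x=(0,1,0)$, $y=(0,0,1)$. For a $\mathbb{Q}$-vector space $G$ with distinguished element $b$ and for $v\in G$ let
\[
\omega_v\colon\mathbb{Q}^2\to G,\qquad\omega_v(s,r)=sb+rv .
\]
This is a homomorphism, not always injective, with $\omega_v(b)=b$ and $\omega_v(0,1)=v$. A coloring of a finite set $F\subseteq\mathbb{Q}^3$ is \emph{good on $F$} if \eqref{eq:main} has no pairwise monochromatic solution with all entries in $F$.

\begin{lemma}\label{lem:gadget}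
There are finite sets $F_1\subseteq\mathbb{Q}^2$ and $F_2\subseteq\mathbb{Q}^3$ and a function $\Gamma\colon(2n)^{F_1}\to\{0,\frac1q,\dots,\frac{q-1}q\}$ such that $x,y\in F_2$, $\omega_v(F_1)\subseteq F_2$ for $v\in\{b,x,y,x+y,x-y\}$, and every $\sigma\colon F_2\to2n$ that is good on $F_2$ satisfies, with $\varphi_\sigma(v)=\Gamma((\sigma\circ\omega_v)|_{F_1})$:
\begin{itemize}
\item[(a)] $\|\varphi_\sigma(x+y)-\varphi_\sigma(x)-\varphi_\sigma(y)\|\le\frac3q$;
\item[(b)] if $\sigma(x)=\sigma(y)$, then $\|\varphi_\sigma(x-y)\|\le a+\frac1q$;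
\item[(c)] $\|\varphi_\sigma(b)-\frac12\|\le\frac1q$.
\end{itemize}
Moreover, $\mathrm{RCA}_0$ proves this statement.
\end{lemma}

\begin{proof}
\emph{The table.} The set $\mathcal{G}$ of good $2n$-colorings of $\mathbb{Q}^2$ is closed in $(2n)^{\mathbb{Q}^2}$, since a pairwise monochromatic solution involves finitely many points; so it is compact. The set of pairs $(c,\chi)\in\mathcal{G}\times\mathrm{Hom}(\mathbb{Q}^2,\mathbb{T})$ satisfying \eqref{eq:chic} is closed: if $(c_k,\chi_k)\to(c,\chi)$ and $c(u)=c(u')$, then $c_k(u)=c_k(u')$ for large $k$, so $\|\chi(u-u')\|=\lim\|\chi_k(u-u')\|\le a$; the two equations pass to the limit as well. By Theorem~\ref{thm:rigid} and Lemma~\ref{lem:unique} this set is the graph of $c\mapsto\chi_c$. A map into a compact space with closed graph is continuous, so $c\mapsto\chi_c(0,1)$ is continuous on $\mathcal{G}$, hence uniformly continuous. Thus there is a finite $F_1$ such that $c|_{F_1}=c'|_{F_1}$ implies $\|\chi_c(0,1)-\chi_{c'}(0,1)\|\le\frac1{2q}$ for $c,c'\in\mathcal{G}$. For each pattern in $(2n)^{F_1}$ that is the restriction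 of a member of $\mathcal{G}$, choose one such member $c'$ and let the value of $\Gamma$ be a multiple of $\frac1q$ nearest to $\chi_{c'}(0,1)$; on other patterns let it be $0$. Then
\begin{equation}\label{eq:table}
\|\Gamma(c|_{F_1})-\chi_c(0,1)\|\le\tfrac1q\qquad\text{for all }c\in\mathcal{G}.
\end{equation}

\emph{Colorings of all of $\mathbb{Q}^3$.} Let $c$ be a good coloring of $\mathbb{Q}^3$ and $v\in\mathbb{Q}^3$. Since $\omega_v$ is a homomorphism with $\omega_v(b)=b$, it maps $D_{c\circ\omega_v}$ into $D_c$, and $c\circ\omega_v$ is good. The homomorphism $\chi_c\circ\omega_v$ satisfies \eqref{eq:chic} for $c\circ\omega_v$, so it equals $\chi_{c\circ\omega_v}$. Evaluating at $(0,1)$ and using \eqref{eq:table}, we get $\|\varphi_c(v)-\chi_c(v)\|\le\frac1q$. This is the point where the normalization $\chi_c(b/2)=\frac14$ matters: it makes the signs chosen for different $v$ agree. Now (a), (b), (c) for $c$ follow from additivity of $\chi_c$ and \eqref{eq:chic}.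

\emph{The set $F_2$.} Whether (a), (b), (c) hold depends only on the restriction of the coloring to the finite set $F^0$ consisting of $x$, $y$ and the five sets $\omega_v(F_1)$. Write $\mathbb{Q}^3$ as an increasing union of finite sets $F^k\supseteq F^0$. If no $F^k$ could serve as $F_2$, there would be colorings $\sigma_k$ of $\mathbb{Q}^3$, good on $F^k$, each violating (a), (b) or (c). A limit point of $(\sigma_k)$ is good on every $F^k$, hence good, and it agrees with some $\sigma_k$ on $F^0$. This contradicts the previous paragraph.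

\emph{Provability.} Given codes for $F_1,F_2,\Gamma$, the stated property is checked by running through the finitely many $\sigma\in(2n)^{F_2}$ and the finitely many $2n$-tuples from $F_2$. So the statement is a true $\Sigma^0_1$ sentence, and (A3) applies.
\end{proof}

The last step is where $n$ must be standard: with a quantifier over $n$ in front, the statement is no longer $\Sigma^0_1$. No bound on the size of $F_1$ and $F_2$ is needed.

\section{Recovering the homomorphism inside \texorpdfstring{$\mathrm{RCA}_0$}{RCA0}}\label{sec:extract}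

We prove Proposition~\ref{prop:extract}. Work in $\mathrm{RCA}_0$, let $G,b,c$ be as in the proposition, and take $F_1,F_2,\Gamma$ from Lemma~\ref{lem:gadget}. The table gives an approximate homomorphism; a limiting process corrects it to an exact one, with $\chi(b)$ close to $\frac12$; and a discrete version of Example~\ref{ex:four} shows that $\chi(b)=\frac12$, as Remark~\ref{rem:exact} demands.

\subsection{An approximate homomorphism}

For $v\in G$ let $\varphi(v)=\Gamma((c\circ\omega_v)|_{F_1})$, a rational-valued function that exists as a set. Fix $v,w\in G$ and let $\sigma(s,r,t)=c(sb+rv+tw)$ for $(s,r,t)\in F_2$. The homomorphism $(s,r,t)\mapsto sb+rv+tw$ sends $(1,0,0)$ to $b$, so it maps a pairwise monochromatic solution for $\sigma$ to one for $c$; hence $\sigma$ is good on $F_2$. For $(s,r)\in F_1$ we have $\sigma(\omega_{x\pm y}(s,r))=\sigma(s,r,\pm r)=c(sb+r(v\pm w))$, so $\varphi_\sigma(x\pm y)=\varphi(v\pm w)$; the same substitution gives $\varphi_\sigma(x)=\varphi(v)$, $\varphi_\sigma(y)=\varphi(w)$, $\varphi_\sigma(b)=\varphi(b)$, and $\sigma(x)=c(v)$,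 $\sigma(y)=c(w)$. Lemma~\ref{lem:gadget} yields, for all $v,w\in G$,
\begin{equation}\label{eq:phi}
\|\varphi(v+w)-\varphi(v)-\varphi(w)\|\le\tfrac3q,\qquad c(v)=c(w)\Rightarrow\|\varphi(v-w)\|\le a+\tfrac1q,\qquad\|\varphi(b)-\tfrac12\|\le\tfrac1q .
\end{equation}

\subsection{An exact homomorphism}

Let $\gamma(v)\in[-\frac3q,\frac3q]$ be the rational with $\gamma(v)\equiv\varphi(2v)-2\varphi(v)$. We look for a small correction $\psi$ such that $\chi=\varphi+\psi$ commutes with doubling; this asks for $2\psi(v)-\psi(2v)\equiv\gamma(v)$. Put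
\[
\psi(v)=\sum_{m\ge0}2^{-m-1}\gamma(2^mv),\qquad\chi(v)=\varphi(v)+\psi(v)\bmod1 .
\]
The series converges at an explicit rate, so $\psi$ and $\chi$ exist. We have $|\psi|\le\frac3q$ and $2\psi(v)=\gamma(v)+\psi(2v)$, so $\chi(2v)\equiv2\varphi(v)+\gamma(v)+\psi(2v)=2\varphi(v)+2\psi(v)$, that is, $\chi(2v)=2\chi(v)$.

A failure of additivity would now double with each doubling of the arguments, while staying bounded. Fix $v,w$. Let $\alpha_m\in[-\frac3q,\frac3q]$ be the rational congruent to $\varphi(2^m(v+w))-\varphi(2^mv)-\varphi(2^mw)$, and let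
\[
\delta_m=\alpha_m+\psi(2^m(v+w))-\psi(2^mv)-\psi(2^mw).
\]
Then $|\delta_m|\le\frac{12}q$ and $\delta_m\equiv\chi(2^m(v+w))-\chi(2^mv)-\chi(2^mw)$. So $\delta_{m+1}-2\delta_m$ is an integer of absolute value at most $\frac{36}q<1$, and $\delta_{m+1}=2\delta_m$. By $\Pi^0_1$ induction $\delta_m=2^m\delta_0$, and boundedness gives $\delta_0=0$. Thus $\chi$ is a homomorphism, and $\chi(mv)=m\chi(v)$ for all $m$ by $\Pi^0_1$ induction. With $\varepsilon=\frac4q=\frac1{25n^2}\le\frac1{100}$, \eqref{eq:phi} and $|\psi|\le\frac3q$ give
\begin{equation}\label{eq:chi}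
c(v)=c(w)\Rightarrow\|\chi(v)-\chi(w)\|\le a+\varepsilon,\qquad\delta:=\|\chi(b)-\tfrac12\|\le\varepsilon .
\end{equation}

\subsection{Dense image}

We show that for every $L\ge1$, $\chi(G)$ meets every open arc of length $\frac1L$. Let $M=(L+1)!$ and $\theta=\chi(b/M)$. Take a rational $\theta'$ with $L\|\theta-\theta'\|<\frac1L-\frac1{L+1}$. The $L+1$ points $0,\theta',\dots,L\theta'$ cut $\mathbb{T}$ into gaps of total length $1$, so two of them are within $\frac1{L+1}$. Hence $\|j\theta'\|\le\frac1{L+1}$ for some $1\le j\le L$, and $\|j\theta\|<\frac1L$. If $j\theta=0$, then $\chi(b)=\frac Mj\cdot j\theta=0$, contrary to \eqref{eq:chi}. So one of $z=\pm jb/M$ has $\chi(z)\equiv u$ with $0<u<\frac1L$. Given an arc $(t,t+\frac1L)$ with $0\le t<1$, let $m$ be least with $mu>t$, using (A1). Then $m\ge1$ and $t<mu\le t+u<t+\frac1L$, so $\chi(mz)$ lies in the arc.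

\subsection{Cells and runs}

It remains to show $\delta=0$. By \eqref{eq:chi}, each color class is mapped by $\chi$ into an arc of length about $a+\varepsilon$, and these $2n$ arcs cover the circle. They may overlap, and their endpoints are suprema that need not exist in $\mathrm{RCA}_0$. We therefore work at a finite scale. Fix any $L\ge10n^2$; we show $\delta\le2n/L$.

For $l\in\mathbb{Z}_L=\mathbb{Z}/L\mathbb{Z}$ let \emph{cell} $l$ be the open arc $(\frac lL,\frac{l+1}L)$. A \emph{run} is a set of fewer than $L$ consecutive elements of $\mathbb{Z}_L$, possibly empty. By bounded $\Sigma^0_1$ comprehension the sets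
\[
O_i=\{l\in\mathbb{Z}_L:\exists x\,(c(x)=i\text{ and }\chi(x)\text{ lies in cell }l)\}\qquad(i<2n)
\]
exist, and by density $\bigcup_iO_i=\mathbb{Z}_L$.

\emph{Each $O_i$ lies in a short run.} If $l,l'\in O_i$, then \eqref{eq:chi} gives $\|\frac{l-l'}L\|<a+\varepsilon+\frac1L$. So the cyclic distance of $l$ and $l'$ is less than $(a+\varepsilon)L+1$, which is less than $L/3$ because $a+\varepsilon\le0.26$ and $L\ge40$. Let $O_i\ne\emptyset$, fix $l_0\in O_i$ and write the elements of $O_i$ as $l_0+\alpha$ with integers $|\alpha|<L/3$. For two of them, $|\alpha-\alpha'|<2L/3$, so $L-|\alpha-\alpha'|>L/3$, and the cyclic distance must be $|\alpha-\alpha'|$. Let $I_i\supseteq O_i$ be the run from $l_0+\min\alpha$ to $l_0+\max\alpha$, and let $I_i=\emptyset$ if $O_i=\emptyset$. The end cells of $I_i$ belong to $O_i$, and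
\begin{equation}\label{eq:len}
\ell_i:=|I_i|\le(a+\varepsilon)L+2<L/2 .
\end{equation}

\emph{No run is redundant.} We have $(2n-1)(a+\varepsilon)<1-\frac1{2n}+\frac2{25n}=1-\frac{21}{50n}$, so any $2n-1$ of the runs have fewer than $L-\frac{21L}{50n}+4n<L$ cells in total and do not cover $\mathbb{Z}_L$. All $2n$ runs do cover $\mathbb{Z}_L$. Hence every $I_i$ is nonempty, and $I_{i'}\not\subseteq I_i$ for $i'\ne i$.

\emph{Pure cells.} Let $P_i=I_i\setminus\bigcup_{i'\ne i}I_{i'}$. If $\chi(x)$ lies in a cell of $P_i$, then that cell belongs to $O_{c(x)}\subseteq I_{c(x)}$, so $c(x)=i$. Moreover $P_i$ is a run. To see this, let $I_i\cap I_{i'}\ne\emptyset$ with $i\ne i'$. As $\ell_i+\ell_{i'}<L$, some cell lies in neither run. Cutting $\mathbb{Z}_L$ there, $I_i$ and $I_{i'}$ become intersecting intervals of a linear order, neither containing the other, so $I_i\cap I_{i'}$ is an initial or a final segment of $I_i$. Removing initial and final segments from a run leaves a run.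

\emph{Counting.} Let $\ell=\max_i\ell_i$ and $\lambda=\max_i|P_i|$. Since the runs cover, $\ell\ge\frac L{2n}$. Each cell is counted at least once in $\sum_i\ell_i$, so at most $\sum_i\ell_i-L$ cells lie in two or more runs. The other cells make up the disjoint sets $P_i$, so $2n\lambda\ge\sum_i|P_i|\ge2L-\sum_i\ell_i\ge2L-2n\ell$. Therefore
\begin{equation}\label{eq:trade}
\lambda\ge\tfrac Ln-\ell ,
\end{equation}
and by \eqref{eq:len}, $\lambda\ge(a-\varepsilon)L-2\ge\frac{12L}{25n}-2>0$.

\subsection{Two kinds of differences}

\emph{Short differences: if $\|\chi(d)\|<\lambda/L$, then $d\in D$.} Since $D=-D$, we may assume $\chi(d)\equiv u$ with $0\le u<\lambda/L$. Take $i$ with $|P_i|=\lambda$ and let $t_0$ be the left endpoint of the first cell of $P_i$. Let $k$ be least with $k/L>u$; then $1\le k\le\lambda$ and $\frac{k-1}L\le u$. By density there is $x$ with $\chi(x)\in(t_0,t_0+\frac kL-u)$. This arc has length at most $\frac1L$, so $\chi(x)$ lies in the first cell of $P_i$, and $\chi(x+d)\in(t_0+u,t_0+\frac kL)$ lies in the $k$-th cell of $P_i$. So $c(x)=c(x+d)=i$.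 By Lemma~\ref{lem:sums}, for $m\ge1$,
\begin{equation}\label{eq:short}
\|\chi(g)\|<m\lambda/L\ \Longrightarrow\ g\in mD .
\end{equation}

\emph{A long difference.} Take $i$ with $\ell_i=\ell$. Color $i$ occurs in both end cells of $I_i$, so there is $d\in D$ with $\chi(d)\equiv u$ and $\frac{\ell-2}L<u<\frac\ell L$. Here $u>0$ because $\ell\ge\frac L{2n}\ge5n$.

Short differences alone give, by \eqref{eq:short} with $m=n$, only $\delta\le n\varepsilon+\frac{2n}L$, which is no gain over \eqref{eq:chi}. But by \eqref{eq:trade}, what the short differences lose through overlaps, the long one gains: $u+\frac\lambda L>\frac1n-\frac2L$. For $n=2$, one long and one short difference reach up to $\frac12-\frac2L$. In general we use about $n/2$ of each kind.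

Let $j=\lceil n/2\rceil$, so $n-j\ge1$. Since $b\notin nD$ and $\pm d\in D$, neither $b-jd$ nor $b+jd$ lies in $(n-j)D$. By \eqref{eq:short}, $\|\chi(b)\pm ju\|\ge(n-j)\lambda/L$ for both signs. By \eqref{eq:len} and \eqref{eq:chi},
\[
0<ju+\delta\le\tfrac{n+1}2\left(\tfrac1{2n}+\varepsilon+\tfrac2L\right)+\varepsilon\le\tfrac38+\tfrac3{200}+\tfrac{n+1}L+\tfrac1{100}<\tfrac12,
\]
since $L\ge10n^2>10(n+1)$. If $\chi(b)\equiv\frac12+\delta$, then $\|\chi(b)+ju\|=\frac12-\delta-ju$; if $\chi(b)\equiv\frac12-\delta$, then $\|\chi(b)-ju\|=\frac12-\delta-ju$. In both cases $\frac12-\delta-ju\ge(n-j)\lambda/L$. Put $\upsilon=\ell/L\ge\frac1{2n}$. By \eqref{eq:trade} and $u>\upsilon-\frac2L$,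
\[
\delta\le\tfrac12-j\left(\upsilon-\tfrac2L\right)-(n-j)\left(\tfrac1n-\upsilon\right)=\tfrac12-\tfrac{n-j}n-(2j-n)\upsilon+\tfrac{2j}L .
\]
If $n$ is even, $j=\frac n2$ and the right side is $\frac{2j}L$. If $n$ is odd, $j=\frac{n+1}2$ and the right side is $\frac1{2n}-\upsilon+\frac{2j}L\le\frac{2j}L$. So $\delta\le2n/L$ for all $L\ge10n^2$, and $\delta=0$. This proves Proposition~\ref{prop:extract}, and with it Theorem~\ref{thm:A}.

\section{Finite order, or one more color}\label{sec:B}

We prove Theorem~\ref{thm:B} inside $\mathrm{RCA}_0$; now $n\ge1$ is arbitrary. The plan is to build a homomorphism $\chi$ satisfying \eqref{eq:arc} and to color by arcs. We define $\chi$ on longer and longer lists of elements. At each stage only finitely many relations between them can be inspected, and a relation with large coefficients may turn up later and contradict the values chosen so far. Remark~\ref{rem:exact} suggests the way out: such a relation can be met by a small change of the values. The extra color gives room for changes at $b$. When $b$ has finite order $m$, the value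 at $b$ is confined to $\frac1m\mathbb{Z}/\mathbb{Z}$, so small changes cannot move it.

Let $x_0=b$ and let $x_1,x_2,\dots$ list $G$, with repetitions allowed. For $\lambda\in\mathbb{Z}^{s+1}$ write $\lambda\cdot x=\sum_{i\le s}\lambda_ix_i$ and $|\lambda|_\infty=\max_i|\lambda_i|$, and let $\Lambda_s=\{\lambda\in\mathbb{Z}^{s+1}:\lambda\cdot x=0\}$; these sets exist uniformly in $s$. A vector $\theta\in(\mathbb{Q}/\mathbb{Z})^{s+1}$ with $\lambda\cdot\theta=0$ for all $\lambda\in\Lambda_s$ is the list of values of a homomorphism on the group generated by $x_0,\dots,x_s$. We speak of vectors because that subgroup need not exist as a set.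

\begin{lemma}[$\mathrm{RCA}_0$]\label{lem:fejer}
Let $K\ge1$ and let $\theta\in(\mathbb{Q}/\mathbb{Z})^{s+1}$ satisfy $\lambda\cdot\theta=0$ for all $\lambda\in\Lambda_s$ with $|\lambda|_\infty\le K+1$. Then there is $\psi\in(\mathbb{Q}/\mathbb{Z})^{s+2}$ with $\lambda\cdot\psi=0$ for all $\lambda\in\Lambda_{s+1}$ and $\|\psi_i-\theta_i\|^2\le\frac{s+1}{8(K+1)}$ for all $i\le s$.
\end{lemma}

\begin{proof}
We find $\psi$ by averaging over a finite group of candidates, with a weight concentrated near $\theta$. View $\mathbb{Z}^{s+1}$ inside $\mathbb{Z}^{s+2}$ by appending $0$, and let $\mathcal{B}=\{\lambda\in\mathbb{Z}^{s+1}:|\lambda|_\infty\le K+1\}$.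

\emph{A subgroup of finite index.} We construct a subgroup $\Lambda'\supseteq\Lambda_{s+1}$ of $\mathbb{Z}^{s+2}$ and $M\ge1$ with $M\mathbb{Z}^{s+2}\subseteq\Lambda'$ and $\Lambda'\cap\mathcal{B}=\Lambda_s\cap\mathcal{B}$. Being $\mathbb{Z}$-independent is a $\Pi^0_1$ property, so by bounded $\Pi^0_1$ comprehension there is $I\subseteq\{0,\dots,s+1\}$ of maximal size with $(x_i)_{i\in I}$ independent. For $j\notin I$, maximality gives a relation between $x_j$ and the $x_i$, $i\in I$, in which the coefficient $m_j$ of $x_j$ is nonzero, say positive; find one by search. With $m$ the product of the $m_j$, each $mx_j$, $j\le s+1$, is an explicit integer combination of the $x_i$, $i\in I$. This defines a linear map $\kappa\colon\mathbb{Z}^{s+2}\to\mathbb{Z}^I$ with $m(\lambda\cdot x)=\kappa(\lambda)\cdot x$. Choose $Q$ larger than the absolute values of all coordinates of $\kappa(\lambda)$, $\lambda\in\mathcal{B}$, put $M=Qm$, and let $\lambda\in\Lambda'$ mean that $\lambda\cdot x=Q(\zeta\cdot x)$ for some $\zeta\in\mathbb{Z}^I$. In that case $\kappa(\lambda)\cdot x=M(\zeta\cdot x)$,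 so $\kappa(\lambda)=M\zeta$ by independence. Thus there is at most one candidate for $\zeta$, and $\Lambda'$ exists as a set. It is a subgroup containing $\Lambda_{s+1}$ (take $\zeta=0$) and $M\mathbb{Z}^{s+2}$ (since $(M\lambda)\cdot x=Q(\kappa(\lambda)\cdot x)$). If $\lambda\in\Lambda'\cap\mathcal{B}$, then $\kappa(\lambda)=M\zeta$ has coordinates smaller than $Q\le M$, so $\zeta=0$ and $\lambda\in\Lambda_s$.

\emph{Orthogonality.} Let $\Psi$ be the finite group of all $\psi\in(\frac1M\mathbb{Z}/\mathbb{Z})^{s+2}$ with $\lambda\cdot\psi=0$ for all $\lambda\in\Lambda'$; only $\lambda$ modulo $M$ need be tested. Every $\psi\in\Psi$ satisfies all relations in $\Lambda_{s+1}$. Let $\overline{\Lambda}$ be the image of $\Lambda'$ in $(\mathbb{Z}/M\mathbb{Z})^{s+2}$. For $\psi\in(\frac1M\mathbb{Z}/\mathbb{Z})^{s+2}$ the sum $\sum_{\lambda'\in\overline{\Lambda}}e(-\lambda'\cdot\psi)$ is $|\overline{\Lambda}|$ if $\psi\in\Psi$; otherwise it is $0$, as one sees by translating the sum by some $\lambda'$ with $\lambda'\cdot\psi\ne0$. Multiply by $e(\lambda\cdot\psi)$ and sum over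 all $\psi$, using that $\sum_\psi e((\lambda-\lambda')\cdot\psi)$ is $M^{s+2}$ or $0$ according as $\lambda\equiv\lambda'$ modulo $M$ or not. This gives $|\overline{\Lambda}|\sum_{\psi\in\Psi}e(\lambda\cdot\psi)=M^{s+2}1_{\Lambda'}(\lambda)$. Comparing with $\lambda=0$, the average of $e(\lambda\cdot\psi)$ over $\Psi$ is $1_{\Lambda'}(\lambda)$. With the hypothesis on $\theta$ we obtain, for $\lambda\in\mathcal{B}$,
\begin{equation}\label{eq:orth}
\mathbb{E}_{\psi\in\Psi}\,e(\lambda\cdot\psi-\lambda\cdot\theta)=1_{\Lambda_s}(\lambda).
\end{equation}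

\emph{The weight.} The Fej\'er kernel
\[
\mathcal{F}(t)=\sum_{|l|\le K}\Bigl(1-\frac{|l|}{K+1}\Bigr)e(lt)=\frac1{K+1}\Bigl|\sum_{l=0}^Ke(lt)\Bigr|^2
\]
is nonnegative and has nonnegative coefficients. Multiplying by $|1-e(t)|^2=2(1-\cos2\pi t)$ gives
\begin{equation}\label{eq:fejer}
\mathcal{F}(t)(1-\cos2\pi t)=\tfrac1{K+1}-\tfrac1{2(K+1)}e((K+1)t)-\tfrac1{2(K+1)}e(-(K+1)t).
\end{equation}
Let $w(\psi)=\prod_{i\le s}\mathcal{F}(\psi_i-\theta_i)\ge0$ and, for $|\lambda|_\infty\le K$, let $\widehat{\mathcal{F}}(\lambda)=\prod_{i\le s}(1-\frac{|\lambda_i|}{K+1})\ge0$. Expanding the product and using \eqref{eq:orth},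
\[
\mathcal{W}:=\mathbb{E}_{\psi\in\Psi}w(\psi)=\sum_{\lambda\in\Lambda_s,\ |\lambda|_\infty\le K}\widehat{\mathcal{F}}(\lambda)\ge\widehat{\mathcal{F}}(0)=1 .
\]
Fix $i\le s$. In $w(\psi)(1-\cos2\pi(\psi_i-\theta_i))$ the $i$-th factor is given by \eqref{eq:fejer}. All frequencies $\lambda$ in the expansion lie in $\mathcal{B}$. Those with $\lambda_i=\pm(K+1)$ have nonpositive coefficients, so by \eqref{eq:orth} they contribute at most $0$ to the average; those with $\lambda_i=0$ have coefficient $\widehat{\mathcal{F}}(\lambda)/(K+1)$ and contribute at most $\mathcal{W}/(K+1)$. Summing over $i\le s$,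
\[
\mathbb{E}_{\psi\in\Psi}\,w(\psi)\Bigl(\sum_{i\le s}\bigl(1-\cos2\pi(\psi_i-\theta_i)\bigr)-\frac{s+1}{K+1}\Bigr)\le0 .
\]
As $w\ge0$ and $\mathcal{W}>0$, the bracket is at most $0$ for some $\psi\in\Psi$ with $w(\psi)>0$. Finally $1-\cos2\pi t=2\sin^2\pi t\ge8\|t\|^2$, since $\sin\pi t\ge2t$ on $[0,\frac12]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose a target $\theta^0\in\mathbb{Q}/\mathbb{Z}$, a rational tolerance $\eta>0$ and a number of colors $k$ as follows.
\begin{itemize}
\item If $\operatorname{ord}(b)=\infty$: $\theta^0=\frac12$, $\eta=\frac1{2(2n+1)}$, $k=2n+1$.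
\item If $\operatorname{ord}(b)=m$ is even: $\theta^0=\frac12$, $\eta=\frac1{2m}$, $k=2n$.
\item If $\operatorname{ord}(b)=m$ is odd with largest prime divisor $p$: $\theta^0=\frac{p-1}{2p}$, $\eta=\frac1{2m}$, $k=\lceil\frac{2np}{p-1}\rceil$.
\end{itemize}
In each case $\lambda b=0$ implies $\lambda\theta^0=0$: in the first case $\lambda=0$, and otherwise $m\mid\lambda$ and $\theta^0\in\frac1m\mathbb{Z}/\mathbb{Z}$, because $2\mid m$, respectively $p\mid m$ and $\frac{p-1}2\in\mathbb{Z}$.

\emph{The homomorphism.} Fix a sequence of integers $K_s\ge1$ with $\frac{s+1}{8(K_s+1)}\le(\eta2^{-s-1})^2$, and with $K_s\ge m$ if $\operatorname{ord}(b)=m$. Call $\theta\in(\mathbb{Q}/\mathbb{Z})^{s+1}$ \emph{$s$-consistent} if $\lambda\cdot\theta=0$ for all $\lambda\in\Lambda_s$ with $|\lambda|_\infty\le K_s+1$; this is decidable. The vector $(\theta^0)$ is $0$-consistent; write $\theta^0_0=\theta^0$. Given an $s$-consistent $\theta^s$, let $\theta^{s+1}$ be the first $(s+1)$-consistent vector with $\|\theta^{s+1}_i-\theta^s_i\|\le\eta2^{-s-1}$ for all $i\le s$. One exists by Lemma~\ref{lem:fejer},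 so the sequence $(\theta^s)$ exists by (A1). For each $i$ the limit $\lim_s\theta^s_i\in\mathbb{T}$ exists with an explicit rate, uniformly in $i$. The relations $x_i=x_j$ and $x_i+x_j=x_l$ have coefficients of absolute value at most $2\le K_s+1$, so $\theta^s$ satisfies them for all $s\ge\max(i,j,l)$, and so do the limits. Hence $\chi(x_i)=\lim_s\theta^s_i$ is a well-defined homomorphism $G\to\mathbb{T}$, and $\|\theta^s_0-\theta^0\|\le\sum_{s'}\eta2^{-s'-1}=\eta$ for all $s$.

We check \eqref{eq:arc}. If $\operatorname{ord}(b)=\infty$, then $\|\chi(b)\|\ge\frac12-\frac1{2(2n+1)}=\frac n{2n+1}$. If $\operatorname{ord}(b)=m$, the relation $mx_0=0$ is among those satisfied by $\theta^s$, so $\theta^s_0$ and $\theta^0$ lie in $\frac1m\mathbb{Z}/\mathbb{Z}$ at distance at most $\eta<\frac1m$. They are equal, and $\chi(b)=\theta^0$. For even $m$, $\|\chi(b)\|=\frac12=\frac n{2n}$. For odd $m$, $\|\chi(b)\|=\frac{p-1}{2p}\ge\frac nk$ because $k\ge\frac{2np}{p-1}$.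

\emph{The coloring.} Membership of a real in a half-open arc is not decidable, so we rotate the arcs until no value of $\chi$ is an endpoint. By (A5) there is a real $\tau$ that differs modulo $1$ from all $\chi(x)-\frac jk$ with $x\in G$, $j<k$. Let $c(x)=j$ if $\chi(x)$ lies in the open arc $(\tau+\frac jk,\tau+\frac{j+1}k)$. For each $x$ exactly one of these $k$ conditions holds, and each is $\Sigma^0_1$, so $c$ exists by $\Delta^0_1$ comprehension. If $c(y_i)=c(y_i')$ for $i=1,\dots,n$, then $\|\chi(y_i-y_i')\|<\frac1k$ for each $i$, and by $\Sigma^0_1$ induction $\|\chi(\sum_i(y_i-y_i'))\|<\frac nk\le\|\chi(b)\|$. So $\sum_i(y_i-y_i')\ne b$, and $c$ is good for $(n,b)$.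
\end{proof}

\begin{thebibliography}{9}

\bibitem{Laboska}
Gabriela Laboska, \emph{On the Effectiveness of Partition Regularity over Algebraic Structures}, arXiv:2504.09235 (2025).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
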